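\title{Typical contractions of $\ell_p$ are not surjective for $p\neq 1,2$}

\begin{abstract}
Endow the set of contractions of the real or complex space $\ell_p$ with the strong operator topology, and call a property typical if it holds on a comeager set. A typical contraction is surjective for $p=1$ and for $p=2$, and Grivaux, Matheron and Menet asked whether the same holds for $1<p<2$. We show that it does not. For every $p\in(1,\infty)\setminus\{2\}$ and both scalar fields, a typical contraction $T$ of $\ell_p$ is such that the range of $T-\lambda$ is a proper dense subspace for every $|\lambda|\le 1$. Likewise, for a typical contraction of $L_p[0,1]$, no $T-\lambda$ with $|\lambda|\le1$ is surjective. The proof combines a rigidity property of contractions that almost attain their norm with a contraction of the three-dimensional space $\ell_q^3$, $1/p+1/q=1$, that attains its norm at three vectors and kills their sum.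
\end{abstract}

\section{Introduction}

Let $X$ be a real or complex infinite-dimensional separable Banach space, and let $\mathcal{B}_1(X)$ be the set of contractions of $X$, that is, of bounded linear operators $T\colon X\to X$ with $\|T\|\le1$. We give $\mathcal{B}_1(X)$ the strong operator topology $\texttt{SOT}$, the topology of pointwise convergence on $X$. Since $X$ is separable, $(\mathcal{B}_1(X),\texttt{SOT})$ is a Polish space. A subset is \emph{comeager} if it contains a dense $G_\delta$ set, and a property holds for a \emph{typical} $T\in(\mathcal{B}_1(X),\texttt{SOT})$ if the operators that have it form a comeager set. By the Baire category theorem a countable intersection of comeager sets is comeager and two comeager sets meet, so a property and its negation cannot both be typical.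

An $\texttt{SOT}$-neighborhood prescribes, up to a small error, the values of an operator at finitely many vectors; on $\ell_p$, finitely many columns of its matrix. The rest of the operator is tied to these columns only through the constraint $\|T\|\le 1$. What a typical contraction looks like is therefore a question about the norm of $X$, and surjectivity is a simple property on which to see this. The following facts are quoted in \cite{GMM}.
\begin{enumerate}
\item[(a)] A typical $T\in(\mathcal{B}_1(X),\texttt{SOT})$ is surjective when $X=\ell_2$ and when $X=\ell_1$.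
\item[(b)] When $X=c_0$ or $X=\ell_p$ with $1\le p<\infty$, a typical $T$ is not invertible.
\item[(c)] When $X=c_0$ or $X=\ell_p$ with $p>2$, a typical $T$ is one-to-one; by (b), it is then not surjective.
\item[(d)] For real scalars and $X=\ell_{3/2}$, a typical $T$ is not surjective.
\end{enumerate}
This leaves the following question, posed in \cite{GMM}: \emph{for a given $p$ with $1<p<2$ and a given scalar field, is a typical $T\in(\mathcal{B}_1(\ell_p),\texttt{SOT})$ surjective?}

The evidence points both ways. The interval $(1,2)$ lies between two exponents for which the answer is yes, and for the same reason at both ends (Section~\ref{sec:ends}); fact (d) is one negative case inside it. Density does not decide: the finite rank contractions are dense in $(\mathcal{B}_1(\ell_p),\texttt{SOT})$, and so are the surjective ones (Remark~\ref{rem:dense}). We show that the answer is always no, and that $p=1$ and $p=2$ are the exceptions. Below, $\mathbb{K}$ denotes the scalar field, $\mathbb{R}$ or $\mathbb{C}$.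

\begin{theorem}\label{thm:A}
Let $1<p<\infty$, $p\ne2$. A typical $T\in(\mathcal{B}_1(\ell_p),\texttt{SOT})$ is not surjective.
\end{theorem}

The proof is the same for all these $p$ and both fields; in particular it gives (d) again.

\begin{corollary}\label{cor:class}
Let $1\le p<\infty$. A typical $T\in(\mathcal{B}_1(\ell_p),\texttt{SOT})$ is surjective if and only if $p\in\{1,2\}$.
\end{corollary}

\begin{proof}
For $p\in\{1,2\}$ this is fact (a). For the other $p$ the non-surjective contractions form a comeager set by Theorem~\ref{thm:A}, so the surjective ones do not.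
\end{proof}

The method treats all operators $T-\lambda$ at once, and it applies to $L_p[0,1]$.

\begin{theorem}\label{thm:B}
Let $1<p<\infty$, $p\ne2$. A typical $T\in(\mathcal{B}_1(\ell_p),\texttt{SOT})$ has the following property: for every $\lambda\in\mathbb{K}$ with $|\lambda|\le1$, the range of $T-\lambda$ is a proper dense, hence non-closed, subspace of $\ell_p$. In particular,
\[
\{\lambda\in\mathbb{K}: T-\lambda \text{ is surjective}\}=\{\lambda\in\mathbb{K}:|\lambda|>1\}.
\]
\end{theorem}

\begin{theorem}\label{thm:C}
Let $1<p<\infty$, $p\ne2$, and $X=L_p[0,1]$. A typical $T\in(\mathcal{B}_1(X),\texttt{SOT})$ is such that $T-\lambda$ is not surjective for every $\lambda\in\mathbb{K}$ with $|\lambda|\le1$.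
\end{theorem}

Section~\ref{sec:idea} isolates the difficulty and shows the way around it on an explicit example with $p=4/3$. The three ingredients of the general proof are a rigidity lemma (Section~\ref{sec:rigid}, the only place where $p>1$ is needed for non-surjectivity), a finite-dimensional model operator (Section~\ref{sec:model}, the only place where $p\neq2$ is used), and a way of grafting the model onto an arbitrary contraction (Section~\ref{sec:graft}). They are combined in Section~\ref{sec:approx}, which proves Theorems~\ref{thm:A} and~\ref{thm:C}. Section~\ref{sec:range} adds the density of the ranges and proves Theorem~\ref{thm:B}.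

\section{Conventions and standard facts}\label{sec:prelim}

The exponent $q$ is defined by $1/p+1/q=1$. Dualities are bilinear: $\langle y,x\rangle=\sum_i y_ix_i$ for $x\in\ell_p$, $y\in\ell_q=\ell_p^*$, and $\langle g,f\rangle=\int_0^1 gf$ for $f\in L_p[0,1]$, $g\in L_q[0,1]=L_p[0,1]^*$. The adjoint $S^*$ of an operator $S$ is the Banach space adjoint, $\langle S^*y,x\rangle=\langle y,Sx\rangle$. Thus $\|S^*\|=\|S\|$ and $(T-\lambda)^*=T^*-\lambda$, without complex conjugation. We write $\ell_p^N$ for $\mathbb{K}^N$ with the $\ell_p$ norm, $(e_j)_{j\ge1}$ for the unit vector basis of $\ell_p$, and $P_k$ for the projection onto the first $k$ coordinates; $P_kx\to x$ for every $x\in\ell_p$, $p<\infty$. An operator $S$ is \emph{bounded below} if there is $c>0$ with $\|Sy\|\ge c\|y\|$ for all $y$.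

We use three textbook facts. Let $S$ be a bounded operator on a Banach space $X$.
\begin{enumerate}
\item[(F1)] $S$ is surjective if and only if $S^*$ is bounded below (a consequence of the open mapping and Hahn--Banach theorems).
\item[(F2)] $S$ has dense range if and only if $S^*$ is one-to-one (Hahn--Banach).
\item[(F3)] A Banach space $Y$ is \emph{uniformly convex} if for every $\varepsilon>0$ there is $\delta>0$ such that $\|a\|\le1$, $\|b\|\le1$ and $\|a-b\|\ge\varepsilon$ imply $\|\frac{a+b}2\|\le1-\delta$. The spaces $\ell_q$ and $L_q[0,1]$, $1<q<\infty$, are uniformly convex (Clarkson).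
\end{enumerate}

On $\mathcal{B}_1(\ell_p)$ it is enough to test $\texttt{SOT}$ on the basis: the sets
\begin{equation}\label{eq:basic}
\mathcal{U}(T_0,m,\rho)=\{T\in\mathcal{B}_1(\ell_p):\ \|(T-T_0)e_j\|<\rho\ \text{ for }1\le j\le m\}
\end{equation}
form a base of neighborhoods of $T_0$, because $\|(T-T_0)x\|\le\|(T-T_0)P_mx\|+2\|x-P_mx\|$ for contractions $T,T_0$.

\section{The exponents $1$ and $2$}\label{sec:ends}

It helps to see why fact (a) holds, since the proof for the other exponents has to break this mechanism. Let $B$ be the closed unit ball of $\ell_p$. For $y\in B$ and $n\ge1$ the set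
\[
G(y,n)=\{T\in\mathcal{B}_1(\ell_p):\ \|Tx-y\|<1/n\ \text{ for some }x\in B\}
\]
is a union of $\texttt{SOT}$-open sets, so it is open. If $T\in G(y,n)$ for all $n$ and all $y$ in a countable dense subset of $B$, then $T(B)$ is dense in $B$, so $\|T^*u\|=\sup_{x\in B}|\langle u,Tx\rangle|=\|u\|$ for all $u\in\ell_q$, and $T$ is surjective by (F1). It remains to see that each $G(y,n)$ meets each set $\mathcal{U}(T_0,m,\rho)$.

For $p=1$ the norm of an operator is $\sup_j\|Te_j\|$. The operator $T$ with $Te_{m+1}=y$ and $Te_j=T_0e_j$ for $j\ne m+1$ is therefore a contraction, and it lies in both sets.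

For $p=2$ choose $k\ge m$ with $\|P_kT_0e_j-T_0e_j\|<\rho$ for $j\le m$, and let $A=P_kT_0P_k$, viewed on $\ell_2^k$, with Hilbert space adjoint $A^\dagger$. Cut each $x\in\ell_2$ into consecutive blocks $x_0,x_1,\dots\in\ell_2^k$ and set
\begin{equation}\label{eq:hilbert}
T(x_0,x_1,x_2,\dots)=\big(Ax_0+(I-AA^\dagger)^{1/2}x_1,\ x_2,\ x_3,\dots\big).
\end{equation}
Then $TT^\dagger=I$, so $\|T\|=1$ and $y=T(T^\dagger y)\in T(B)$, and $Te_j=P_kT_0e_j$ for $j\le m$.

So at both ends the adjoint of a typical contraction is an isometry. For the other exponents we shall find that it is not even bounded below.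

\section{The idea, on an example in dimension three}\label{sec:idea}

Let $1<p<\infty$. By (F1), Theorem~\ref{thm:A} follows once we know that for each $\varepsilon>0$ the set $O_\varepsilon$ of contractions $T$ with $\|T^*y\|<\varepsilon$ for some unit vector $y\in\ell_q$ is comeager. This set is dense, as it contains the operators $P_kT_0P_k$. The difficulty is that it is not open: the powers $x\mapsto(x_{m+1},x_{m+2},\dots)$ of the backward shift tend in $\texttt{SOT}$ to $0\in O_\varepsilon$, and their adjoints are isometries. The reason is that $\|T^*y\|=\sup_{\|x\|\le1}|\langle y,Tx\rangle|$ is a supremum of $\texttt{SOT}$-continuous functions of $T$: lower bounds on $\|T^*y\|$ are open conditions, and upper bounds are not.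

One upper bound is free, namely $\|T^*\|\le 1$, and it becomes strong when paired with a lower bound close to $1$. Suppose that $x\in\ell_p$ and $u\in\ell_q$ are unit vectors with $\langle u,Tx\rangle=1$. Then $T^*u$ has norm at most $1$ and takes the value $1$ at $x$. Only one functional $\xi$ does this: if $\xi$ and $\xi'$ both do, then $\|\frac{\xi+\xi'}2\|\ge1$, and $\xi=\xi'$ by (F3). So one scalar condition on $T$ determines the whole vector $T^*u=\xi$. If several such conditions $\langle u^i,Tx^i\rangle=1$ are compatible, and if the functionals $\xi^i$ satisfy a linear relation that the $u^i$ do not satisfy, then $T^*$ is forced to have a kernel.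

Here is the operator that produces such a configuration. Let $\mathbf{1}=(1,1,1)$ and let $Q$ be the projection of $\mathbb{K}^3$ onto the plane $\{a:a_1+a_2+a_3=0\}$ along $\mathbf{1}$:
\begin{equation}\label{eq:Q}
Qy=y-\tfrac13(y_1+y_2+y_3)\mathbf{1}.
\end{equation}
Its matrix is symmetric, and it commutes with the cyclic shift $\sigma(y_1,y_2,y_3)=(y_3,y_1,y_2)$, which is an isometry of every $\ell_r^3$.

\begin{example}\label{ex:four}
Let $\mathbb{K}=\mathbb{R}$, $p=4/3$, $q=4$, and $c=2^{1/3}$. We first find where $Q$ attains its norm $\kappa$ on $\ell_4^3$. Write $y=a+t\mathbf{1}$ with $a=Qy\neq0$. The plane of zero sum is spanned by $(\cos\frac{2\pi k}3)_{k=0,1,2}$ and $(\sin\frac{2\pi k}3)_{k=0,1,2}$, so after scaling $a=(2\cos(\theta+\frac{2\pi k}3))_{k=0,1,2}$ for some $\theta$. The identities $2\cos^2s=1+\cos2s$, $4\cos^3s=3\cos s+\cos3s$ and $8\cos^4s=3+4\cos2s+\cos4s$ give $\sum a_k^2=6$, $\sum a_k^3=6\cos3\theta$ and $\sum a_k^4=18$. Hence $\|a\|_4^4=18$ for every $\theta$, while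
\[
\|a+t\mathbf{1}\|_4^4=18+24t\cos3\theta+36t^2+3t^4\ \ge\ \varphi(-|t|),
\]
where $\varphi(t)=18+24t+36t^2+3t^4=(2+t)^4+2(1-t)^4$ is the value for $\theta=0$, that is, for $a=(2,-1,-1)$. The strictly convex function $\varphi$ is smallest where $(2+t)^3=2(1-t)^3$, that is, $2+t=c(1-t)$, and there $a+t\mathbf{1}=(1-t)(c,-1,-1)$. So $Q$ attains its norm at $(c,-1,-1)$, and $Q(c,-1,-1)=\frac{c+1}3(2,-1,-1)$.

Let $u^0,\xi^0\in\ell_4^3$ and $x^0\in\ell_{4/3}^3$ be the unit vectors
\[
u^0=\frac{(c,-1,-1)}{(2c+2)^{1/4}},\qquad \xi^0=\frac{(2,-1,-1)}{18^{1/4}},\qquad x^0=\frac{(8,-1,-1)}{18^{3/4}},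
\]
and let $u^i,\xi^i,x^i$ be their images under $\sigma^i$, $i=0,1,2$, viewed in $\ell_4$ and $\ell_{4/3}$. Then $\langle\xi^i,x^i\rangle=18/18=1$, and $\kappa^{-1}Qu^i=\xi^i$, since both sides are unit vectors in the same direction. Consider the three conditions
\begin{equation}\label{eq:three}
\langle u^i,Tx^i\rangle=1,\qquad i=0,1,2 .
\end{equation}
They are compatible: $T=\kappa^{-1}QP_3$ is a contraction of $\ell_{4/3}$, because $Q$ on $\ell_{4/3}^3$ is the adjoint of $Q$ on $\ell_4^3$, and $\langle u^i,Tx^i\rangle=\langle\kappa^{-1}Qu^i,x^i\rangle=1$. And \emph{every} contraction $T$ of $\ell_{4/3}$ that satisfies \eqref{eq:three} has $T^*u^i=\xi^i$, hence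
\[
T^*(u^0+u^1+u^2)=\xi^0+\xi^1+\xi^2=0,\qquad u^0+u^1+u^2=\frac{c-2}{(2c+2)^{1/4}}\,(1,1,1,0,0,\dots)\ne0 .
\]
The range of $T$ lies in the hyperplane $y_1+y_2+y_3=0$, whatever $T$ does on the other basis vectors.
\end{example}

Three things separate this example from the theorems. The equalities \eqref{eq:three} must be relaxed to open conditions. The configuration is needed for every $p\neq2$, both fields, and every eigenvalue $\lambda$ in place of $0$. And it must be moved out of sight of a given neighborhood. We treat these points in this order.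

\section{Rigidity near norm-attaining pairs}\label{sec:rigid}

Uniform convexity makes the uniqueness of the functional $\xi$ quantitative.

\begin{lemma}\label{lem:rigid}
Let $X$ be a Banach space such that $X^*$ is uniformly convex. For every $\varepsilon>0$ there is $\eta>0$ with the following property. If $T\in\mathcal{B}_1(X)$, $x\in X$ and $u,\xi\in X^*$ satisfy
\[
\|x\|=\|\xi\|=\langle\xi,x\rangle=1,\qquad\|u\|\le1,\qquad\operatorname{Re}\langle u,Tx\rangle>1-\eta,
\]
then $\|T^*u-\xi\|<\varepsilon$.
\end{lemma}

\begin{proof}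
Let $\delta$ be given by (F3) for $X^*$ and $\varepsilon$, and put $\eta=\delta$. Both $T^*u$ and $\xi$ lie in the unit ball of $X^*$, and
\[
\Big\|\frac{T^*u+\xi}2\Big\|\ge\frac12\operatorname{Re}\langle T^*u+\xi,x\rangle=\frac12\big(\operatorname{Re}\langle u,Tx\rangle+1\big)>1-\frac\eta2>1-\delta .
\]
By the choice of $\delta$, $\|T^*u-\xi\|<\varepsilon$.
\end{proof}

The hypothesis on $T$ is $\texttt{SOT}$-open, since $T\mapsto\langle u,Tx\rangle$ is $\texttt{SOT}$-continuous, and the conclusion is an upper bound involving $T^*$. By (F3) the lemma applies to $\ell_p$ and $L_p[0,1]$ for $1<p<\infty$.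

\begin{remark}\label{rem:p1}
The conclusion fails on $\ell_1$. The operator $Tx=(x_1+x_2)e_1$ is a contraction of $\ell_1$; with $x=e_1$ and $u=\xi=(1,0,0,\dots)$ we have $\langle u,Tx\rangle=1$, but $T^*u=(1,1,0,\dots)$ is at distance $1$ from $\xi$.
\end{remark}

\section{The model operator}\label{sec:model}

In Example~\ref{ex:four} we computed the vectors at which $Q$ attains its norm. In general we do not need to know them: compactness gives one such vector, the shift $\sigma$ gives two more, and the only thing to prove is that the norm of $Q$ exceeds $1$.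

\begin{lemma}\label{lem:model}
Let $1<q<\infty$, $q\ne2$. There are a contraction $C$ of $\ell_q^3$ and unit vectors $v^0,v^1,v^2\in\ell_q^3$ such that
\[
\|Cv^i\|=1\quad(i=0,1,2),\qquad v^0+v^1+v^2\ne0,\qquad C(v^0+v^1+v^2)=0 .
\]
\end{lemma}

\begin{proof}
Let $\kappa$ be the norm of the operator $Q$ of \eqref{eq:Q} on $\ell_q^3$ over $\mathbb{K}$. We claim that $\kappa>1$. Let $a=(2,-1,-1)$, and for real $t\in(-2,1)$ let
\[
\varphi(t)=\|a+t\mathbf{1}\|_q^q=(2+t)^q+2(1-t)^q .
\]
Then $\varphi'(0)=q(2^{q-1}-2)$, which is not zero because $q\ne2$. So there is $t$ with $\varphi(t)<\varphi(0)$, that is, $\|a+t\mathbf{1}\|<\|a\|=\|Q(a+t\mathbf{1})\|$. This proves the claim.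

By compactness of the unit sphere there is a unit vector $v\in\ell_q^3$ with $\|Qv\|=\kappa$. Its coordinate sum $s=v_1+v_2+v_3$ is not zero, since otherwise $Qv=v$ and $\kappa=1$. Put $C=\kappa^{-1}Q$ and $v^i=\sigma^iv$. As $\sigma$ is an isometry that commutes with $Q$, we have $\|v^i\|=1$ and $\|Cv^i\|=\|\sigma^iCv\|=1$. Finally $v^0+v^1+v^2=s\mathbf{1}\neq0$ and $Q\mathbf{1}=0$.
\end{proof}

The number $\varphi'(0)/q$ is the coordinate sum of $(2^{q-1},-1,-1)$, the image of $a$ under the duality map $(y_k)\mapsto(\overline{y_k}|y_k|^{q-2})$, which sends a vector of $\ell_q^3$ to a multiple of its norming functional. For $q\ne2$ this map is not linear on real vectors and moves $a$ out of the plane of zero sum; this is all that is used of the hypothesis $p\ne2$.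

\begin{remark}\label{rem:model}
(i) No such $C$ exists on a Hilbert space. There $I-C^\dagger C\ge0$, so $\|Cv\|=\|v\|$ if and only if $(I-C^\dagger C)v=0$. These vectors form a subspace, on which $C$ is isometric.

(ii) For $q=\infty$ the lemma holds with the same proof, since $Q(1,-1,-1)=(\frac43,-\frac23,-\frac23)$ gives $\kappa>1$. For $p=1$ it is Lemma~\ref{lem:rigid} that fails, not the model.

(iii) Dimension three is the smallest possible for $1<q<\infty$. A non-zero, non-injective contraction of $\ell_q^2$ has the form $Cy=f(y)b$ with $\|b\|=1$ and $\|f\|\le1$. If $v,v'$ are unit vectors with $|f(v)|=|f(v')|=1$, then $\|\frac{v+\omega v'}2\|\ge 1$ for a unimodular $\omega$, so $v=\omega v'$ by (F3). The span of such vectors is at most a line, on which $C$ is isometric.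
\end{remark}

To treat $T-\lambda$ we need the sum of the three vectors to be an eigenvector for $\lambda$, and the norm must still be attained. The operator $\lambda I$ uses the part $|\lambda|^q$ of $\|y\|^q$. We spend the remaining part $1-|\lambda|^q$ on $C$ and send the result to three new coordinates, where $q$-th powers of norms add.

\begin{lemma}\label{lem:eigen}
Let $1<q<\infty$, $q\ne2$, and $|\lambda|\le1$. There are a contraction $D$ of $\ell_q^6$ and unit vectors $u^0,u^1,u^2\in\ell_q^6$ such that $\|Du^i\|=1$ for $i=0,1,2$ and $w=u^0+u^1+u^2$ satisfies $w\ne0$ and $Dw=\lambda w$.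
\end{lemma}

\begin{proof}
Write the elements of $\ell_q^6$ as pairs $(y,h)$ with $y,h\in\ell_q^3$, so that $\|(y,h)\|^q=\|y\|^q+\|h\|^q$. With $C$ and $v^i$ from Lemma~\ref{lem:model}, let
\[
D(y,h)=\big(\lambda y,\ (1-|\lambda|^q)^{1/q}\,Cy\big),\qquad u^i=(v^i,0).
\]
Then $\|D(y,h)\|^q=|\lambda|^q\|y\|^q+(1-|\lambda|^q)\|Cy\|^q\le\|y\|^q\le\|(y,h)\|^q$, and for $(y,h)=u^i$ the value is $|\lambda|^q+(1-|\lambda|^q)=1$. With $v=v^0+v^1+v^2$ we have $w=(v,0)\neq0$ and $Dw=(\lambda v,0)=\lambda w$, because $Cv=0$.
\end{proof}

\section{Grafting a finite-dimensional operator}\label{sec:graft}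

A neighborhood of $T_0$ hardly sees the coordinates of large index in $\ell_p$, or a short interval at the end of $[0,1]$. We compress $T_0$ away from such a region and place the model there. Since the two pieces have disjoint supports, the sum is still a contraction. The next lemma records what the rest of the proof uses.

\begin{lemma}\label{lem:graft}
Let $1<p<\infty$ and let $X$ be $\ell_p$ or $L_p[0,1]$. Let $A$ be a contraction of $\ell_p^N$ and let $\mathcal{U}$ be a non-empty open subset of $(\mathcal{B}_1(X),\texttt{SOT})$. There are $T_1\in\mathcal{U}$ and operators $\iota\colon\ell_p^N\to X$ and $\pi\colon X\to\ell_p^N$ of norm at most $1$ such that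
\[
\pi\iota=I,\qquad\pi T_1=A\pi .
\]
Moreover $\iota$ and $\pi^*\colon\ell_q^N\to X^*$ are isometries.
\end{lemma}

\begin{proof}
The last claim follows from the others: $\|a\|=\|\pi\iota a\|\le\|\iota a\|\le\|a\|$ and $\|u\|=\|\iota^*\pi^*u\|\le\|\pi^*u\|\le\|u\|$. Fix $T_0\in\mathcal{U}$. In each case we build a family of operators $T_1$ with the required identities that converges to $T_0$ in $\texttt{SOT}$; it then enters $\mathcal{U}$.

\emph{The case $X=\ell_p$.} For $k\ge1$ let $\iota a=\sum_{i=1}^Na_ie_{k+i}$, $\pi x=(x_{k+1},\dots,x_{k+N})$ and $T_1=P_kT_0P_k+\iota A\pi$. Then $\|\iota\|,\|\pi\|\le 1$, $\pi\iota=I$ and $\pi P_k=0$, so $\pi T_1=A\pi$. The vectors $P_kT_0P_kx$ and $\iota A\pi x$ have disjoint supports, so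
\[
\|T_1x\|^p=\|P_kT_0P_kx\|^p+\|\iota A\pi x\|^p\le\|P_kx\|^p+\|x-P_kx\|^p=\|x\|^p .
\]
For fixed $x$, as $k\to\infty$,
\[
\|T_1x-T_0x\|\le\|P_kT_0(P_kx-x)\|+\|P_kT_0x-T_0x\|+\|x-P_kx\|\longrightarrow0 .
\]

\emph{The case $X=L_p[0,1]$.} Dilations replace $P_k$. For $0<t<1$ let
\[
(V_tf)(s)=t^{-1/p}f(s/t)\,\mathbf{1}_{[0,t]}(s),\qquad(R_tf)(s)=t^{1/p}f(ts).
\]
A change of variable gives $\|V_tf\|=\|f\|$ and $\|R_tf\|=\|f\mathbf{1}_{[0,t]}\|$, and $V_tf$ vanishes outside $[0,t]$. Let $f$ be continuous and $t\to1$. Then $R_tf\to f$ uniformly, and $V_tf\to f$ pointwise on $[0,1)$ with $|V_tf|\le2\sup|f|$ for $t\ge\frac12$, hence in $L_p$ by dominated convergence. Since continuous functions are dense and $\|V_t\|,\|R_t\|\le1$, we get $V_tf\to f$ and $R_tf\to f$ for all $f\in X$.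

Split $[t,1]$ into $N$ intervals $I_1,\dots,I_N$ of length $\ell=(1-t)/N$, and let
\[
\iota a=\sum_{i=1}^Na_i\,\ell^{-1/p}\mathbf{1}_{I_i},\qquad\pi f=\Big(\ell^{-1/q}\int_{I_i}f\Big)_{i=1}^N,\qquad T_1=V_tT_0R_t+\iota A\pi .
\]
Then $\|\iota a\|=\|a\|$, and $\pi\iota=I$ because $\ell^{-1/q}\ell^{-1/p}\ell=1$. H\"older's inequality gives $|\int_{I_i}f|^p\le\ell^{p/q}\int_{I_i}|f|^p$, so $\|\pi f\|\le\|f\mathbf{1}_{[t,1]}\|$. Also $\pi V_t=0$, so $\pi T_1=A\pi$. By disjointness of supports,
\[
\|T_1f\|^p=\|V_tT_0R_tf\|^p+\|\iota A\pi f\|^p\le\|f\mathbf{1}_{[0,t]}\|^p+\|f\mathbf{1}_{[t,1]}\|^p=\|f\|^p .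
\]
For fixed $f$, as $t\to1$,
\[
\|T_1f-T_0f\|\le\|V_tT_0(R_tf-f)\|+\|V_tT_0f-T_0f\|+\|f\mathbf{1}_{[t,1]}\|\longrightarrow0 .\qedhere
\]
\end{proof}

\section{Approximate eigenvectors of the adjoint}\label{sec:approx}

In this section $1<p<\infty$, $p\ne2$, and $X$ is $\ell_p$ or $L_p[0,1]$. For $|\lambda|\le1$ and $\varepsilon>0$ let
\[
O(\lambda,\varepsilon)=\{T\in\mathcal{B}_1(X):\ \|T^*y-\lambda y\|<\varepsilon\ \text{ for some }y\in X^*\text{ with }\|y\|=1\}.
\]
We saw in Section~\ref{sec:idea} that such a set need not be open. Its interior, however, is dense.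

\begin{proposition}\label{prop:open}
The set $O(\lambda,\varepsilon)$ contains a dense open subset of $(\mathcal{B}_1(X),\texttt{SOT})$.
\end{proposition}

\begin{proof}
It suffices to show that every non-empty open set $\mathcal{U}$ contains a non-empty open subset of $O(\lambda,\varepsilon)$; the interior of $O(\lambda,\varepsilon)$ then meets every such $\mathcal{U}$.

Take $D$, $u^i$ and $w$ from Lemma~\ref{lem:eigen}. For each $i$, since $Du^i$ is a unit vector of $\ell_q^6=(\ell_p^6)^*$ and the dimension is finite, there is a unit vector $x^i\in\ell_p^6$ with $\langle Du^i,x^i\rangle=1$. Let $A$ be the contraction of $\ell_p^6$ with $A^*=D$ (the transposed matrix), and take $T_1\in\mathcal{U}$, $\iota$ and $\pi$ from Lemma~\ref{lem:graft}. The vectors $\iota x^i\in X$ and $\pi^*u^i,\ \pi^*Du^i\in X^*$ have norm $1$, and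
\begin{equation}\label{eq:norming}
\langle\pi^*Du^i,\iota x^i\rangle=\langle Du^i,\pi\iota x^i\rangle=1 .
\end{equation}
Let $\eta$ be given by Lemma~\ref{lem:rigid} for $X$ and $\varepsilon'=\varepsilon\|w\|/3$, and let
\[
\mathcal{V}=\{T\in\mathcal{B}_1(X):\ \operatorname{Re}\langle\pi^*u^i,T\iota x^i\rangle>1-\eta\ \text{ for }i=0,1,2\}.
\]
This set is $\texttt{SOT}$-open. It contains $T_1$, because
\[
\langle\pi^*u^i,T_1\iota x^i\rangle=\langle u^i,\pi T_1\iota x^i\rangle=\langle u^i,A\pi\iota x^i\rangle=\langle Du^i,x^i\rangle=1 .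
\]
So $\mathcal{U}\cap\mathcal{V}$ is open and non-empty.

Let $T\in\mathcal{V}$. By \eqref{eq:norming}, Lemma~\ref{lem:rigid} applies with $x=\iota x^i$, $u=\pi^*u^i$ and $\xi=\pi^*Du^i$, and gives $\|T^*\pi^*u^i-\pi^*Du^i\|<\varepsilon'$. Since $\sum_i\pi^*Du^i=\pi^*Dw=\lambda\pi^*w$,
\[
\|T^*\pi^*w-\lambda\pi^*w\|\le\sum_{i=0}^2\|T^*\pi^*u^i-\pi^*Du^i\|<3\varepsilon'=\varepsilon\|w\|=\varepsilon\|\pi^*w\| .
\]
The unit vector $y=\pi^*w/\|w\|$ shows that $T\in O(\lambda,\varepsilon)$. Hence $\mathcal{U}\cap\mathcal{V}\subset O(\lambda,\varepsilon)$.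
\end{proof}

There are uncountably many $\lambda$, but countably many suffice because approximate eigenvalues form a closed set.

\begin{proposition}\label{prop:nonsurj}
A typical $T\in(\mathcal{B}_1(X),\texttt{SOT})$ is such that $T-\lambda$ is not surjective for every $\lambda\in\mathbb{K}$ with $|\lambda|\le1$.
\end{proposition}

\begin{proof}
Let $\Lambda$ be a countable dense subset of $\{\lambda\in\mathbb{K}:|\lambda|\le1\}$. By Proposition~\ref{prop:open} the set $\mathcal{G}=\bigcap_{\mu\in\Lambda,\,n\ge1}O(\mu,1/n)$ is comeager. Let $T\in\mathcal{G}$, $|\lambda|\le1$ and $n\ge1$. Choose $\mu\in\Lambda$ with $|\lambda-\mu|<1/n$ and a unit vector $y$ with $\|T^*y-\mu y\|<1/n$. Then $\|T^*y-\lambda y\|<2/n$. As $n$ is arbitrary, $(T-\lambda)^*=T^*-\lambda$ is not bounded below, and $T-\lambda$ is not surjective by (F1).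
\end{proof}

\begin{proof}[Proof of Theorems~\ref{thm:A} and~\ref{thm:C}]
Theorem~\ref{thm:A} is the case $X=\ell_p$, $\lambda=0$ of Proposition~\ref{prop:nonsurj}, and Theorem~\ref{thm:C} is the case $X=L_p[0,1]$.
\end{proof}

\section{Density of the ranges}\label{sec:range}

In Example~\ref{ex:four} the range of $T$ lies in a hyperplane. For a typical $T$ on $\ell_p$ surjectivity fails in the opposite way: the range is dense and not closed. By (F2), all ranges of $T-\lambda$ are dense exactly when $T^*$ has no eigenvalue in $\mathbb{K}$. The hypothesis $p\ne2$ plays no role here.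

\begin{proposition}\label{prop:eig}
Let $1<p<\infty$. The set of $T\in\mathcal{B}_1(\ell_p)$ such that $T^*$ has no eigenvalue in $\mathbb{K}$ is a dense $G_\delta$ subset of $(\mathcal{B}_1(\ell_p),\texttt{SOT})$.
\end{proposition}

\begin{proof}
\emph{The set is $G_\delta$.} We want to pass to the limit in $T^*y=\lambda y$ by compactness. The closed unit ball $B_q$ of the reflexive space $\ell_q$ is weakly compact, but a weak limit of eigenvectors may be $0$, so we keep one coordinate away from $0$. Let $\Delta=\{\lambda\in\mathbb{K}:|\lambda|\le1\}$ and, for $j,n\ge1$,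
\[
F_{j,n}=\{T\in\mathcal{B}_1(\ell_p):\ \text{there are }\lambda\in\Delta,\ y\in B_q\text{ with }T^*y=\lambda y,\ |\langle y,e_j\rangle|\ge1/n\}.
\]
An eigenvalue of $T^*$ lies in $\Delta$ since $\|T^*\|\le1$, and a unit eigenvector has a non-zero coordinate. So $T^*$ has an eigenvalue if and only if $T\in\bigcup_{j,n}F_{j,n}$, and it suffices to show that each $F_{j,n}$ is closed.

Give $B_q$ the weak topology. For each $i$ the function $(T,y)\mapsto\langle y,Te_i\rangle$ is jointly continuous on $\mathcal{B}_1(\ell_p)\times B_q$, because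
\[
|\langle y,Te_i\rangle-\langle y',T'e_i\rangle|\le\|(T-T')e_i\|+|\langle y-y',T'e_i\rangle| .
\]
The equation $T^*y=\lambda y$ means $\langle y,Te_i\rangle=\lambda\langle y,e_i\rangle$ for all $i$. Hence the triples $(T,\lambda,y)$ with $T^*y=\lambda y$ and $|\langle y,e_j\rangle|\ge1/n$ form a closed subset of $\mathcal{B}_1(\ell_p)\times\Delta\times B_q$. The projection $Y\times K\to Y$ along a compact factor $K$ maps closed sets to closed sets, and $\Delta\times B_q$ is compact. So $F_{j,n}$ is closed.

\emph{The set is dense.} We want an adjoint that contains a forward shift, since the eigenvalue equation then forces the coordinates of an eigenvector not to decay. We use the shape of \eqref{eq:hilbert}, with a small scalar in place of $(I-AA^\dagger)^{1/2}$; to make room for it we first shrink $A$. Let $\mathcal{U}(T_0,m,\rho)$ be as in \eqref{eq:basic}. Choose $r\in(0,1)$ with $1-r<\rho/2$, and $k\ge m$ with $\|P_kT_0e_j-T_0e_j\|<\rho/2$ for $j\le m$. Let $A=rP_kT_0P_k$, viewed on $\ell_p^k$, and $d=(1-r^q)^{1/q}>0$. Cut the elements of $\ell_p$ and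 $\ell_q$ into consecutive blocks $x_0,x_1,\dots$ and $y_0,y_1,\dots$ of length $k$, and set
\begin{equation}\label{eq:block}
T(x_0,x_1,x_2,\dots)=(Ax_0+d\,x_1,\ x_2,\ x_3,\dots).
\end{equation}
This operator is bounded, and $\langle y,Tx\rangle=\langle A^*y_0,x_0\rangle+\langle d\,y_0,x_1\rangle+\sum_{l\ge1}\langle y_l,x_{l+1}\rangle$ gives
\[
T^*(y_0,y_1,y_2,\dots)=(A^*y_0,\ d\,y_0,\ y_1,\ y_2,\dots).
\]
Since $\|A^*\|\le r$ and $r^q+d^q=1$,
\[
\|T^*y\|^q=\|A^*y_0\|^q+d^q\|y_0\|^q+\sum_{l\ge1}\|y_l\|^q\le\|y\|^q ,
\]
so $T\in\mathcal{B}_1(\ell_p)$. For $j\le m$ we have $Te_j=rP_kT_0e_j$, hence $\|Te_j-T_0e_j\|\le(1-r)+\|P_kT_0e_j-T_0e_j\|<\rho$, and $T\in\mathcal{U}(T_0,m,\rho)$.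

Suppose that $T^*y=\lambda y$ with $y\in\ell_q$ and $|\lambda|\le1$. Then $\lambda y_1=d\,y_0$ and $\lambda y_{l+1}=y_l$ for $l\ge1$. If $\lambda=0$, these equations give $y_l=0$ for all $l\ge0$. If $\lambda\ne0$, then $\|y_{l+1}\|=\|y_l\|/|\lambda|\ge\|y_l\|$ for $l\ge1$, while $\|y_l\|\to0$ because $y\in\ell_q$; so $y_l=0$ for $l\ge1$, and $y_0=\lambda y_1/d=0$. In both cases $y=0$, so $T^*$ has no eigenvalue.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
Let $T$ belong to both comeager sets given by Propositions~\ref{prop:nonsurj} and~\ref{prop:eig}, and let $|\lambda|\le1$. The range of $T-\lambda$ is not all of $\ell_p$, and it is dense by (F2), since $T^*-\lambda$ is one-to-one. A proper dense subspace is not closed. For $|\lambda|>1$ the operator $T-\lambda$ is invertible, with inverse $-\sum_{n\ge0}\lambda^{-n-1}T^n$, because $\|T\|\le1$.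
\end{proof}

\begin{remark}\label{rem:dense}
The operator \eqref{eq:block} is surjective: it maps $(0,\,z_0/d,\,z_1,\,z_2,\dots)$ to $(z_0,z_1,z_2,\dots)$. So for $1<p<\infty$ the surjective contractions are dense in $(\mathcal{B}_1(\ell_p),\texttt{SOT})$, although for $p\ne2$ their complement is comeager. The difference with \eqref{eq:hilbert} is quantitative: there the image of the unit ball $B$ is $B$ itself, whereas the preimage just written only shows that it contains $dB$, and $d\to0$ as $r\to1$.
\end{remark}

\begin{thebibliography}{1}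

\bibitem{GMM}
Sophie Grivaux, Etienne Matheron, Quentin Menet,
\emph{Generic properties of $\ell_p$-contractions and similar operator topologies},
arXiv:2207.07938 (2022).

\end{thebibliography}
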